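\title{Linear combinations of iterates of an inner function can omit values}

\begin{abstract}
Let $f$ be an inner function with $f(0)=0$ that is not a rotation, let $f^n$ be its iterates, and suppose that $F=\sum a_nf^n$ converges locally uniformly in the unit disk. We show that the condition $\sum|a_n|=\infty$ does not force $F$ to take every complex value: for every nonzero sequence $\{a_n\}$ for which such a series can converge at all, and every closed polar set $E$ with $0\notin E$, some $f$ makes $F$ omit $E$. The function $f$ is a fixed point of a map built from universal coverings. Conversely, if $F$ has bounded characteristic then $\sum|a_n|^2<\infty$. Hence, when $\sum|a_n|^2=\infty$, a set can be omitted exactly when its closure is polar and does not contain $0$.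
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb{D}$ be the open unit disk and $m$ the normalized Lebesgue measure on the circle $\partial\mathbb{D}$. An \emph{inner function} is an analytic map $f\colon\mathbb{D}\to\mathbb{D}$ whose radial limits $f^*(\xi)=\lim_{r\to1}f(r\xi)$ have modulus one for almost every $\xi\in\partial\mathbb{D}$; in particular it is not constant. A \emph{rotation} is a map $z\mapsto\lambda z$ with $|\lambda|=1$. We write $f^n=f\circ\cdots\circ f$ for the $n$-th iterate, with $f^0$ the identity, and $[u]^p$ for the $p$-th power of a function $u$. Given an inner function $f$ with $f(0)=0$ and complex numbers $a_1,a_2,\dots$, we study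
\begin{equation}\label{eq:F}
F=\sum_{n\ge1}a_nf^n
\end{equation}
when the series converges locally uniformly in $\mathbb{D}$. For $f(z)=z^2$ this is the lacunary series $\sum a_nz^{2^n}$. The following question comes from Nicolau's paper \cite{Nicolau}.

\medskip
\noindent\textbf{Question.} \emph{Let $f$ be an inner function with $f(0)=0$ that is not a rotation, and let $F=\sum a_nf^n$ converge locally uniformly in $\mathbb{D}$. If $\sum|a_n|=\infty$, does $F$ take every value $w\in\mathbb{C}$?}
\medskip

None of the hypotheses can be dropped. If $\sum|a_n|<\infty$, then $F$ is bounded. For the rotation $f(z)=z$ and $a_n=(-1)^n/\sqrt n$, and for the non-inner map $f(z)=z/2$ and $a_n=1$, the function $F$ is a constant multiple of $z$. With all hypotheses in force, one would guess that the answer is yes. On the circle every $f^n$ has modulus one, and $\int f^n\overline{f^k}\,dm=f'(0)^{n-k}$ for $n\ge k$ (see \eqref{eq:corr} below), with $|f'(0)|<1$. So near the circle $F$ resembles a walk in the plane with steps of length $|a_n|$ and weakly correlated directions. The total length of the walk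 is infinite, and if the directions could be chosen at will, it could be steered to any point.

The directions are not free, however. All terms of \eqref{eq:F} factor through $f$, and an inner function may omit points of $\mathbb{D}$. This is enough to make the answer negative. A set is \emph{polar} if it has logarithmic capacity zero; the definition is recalled in Section~\ref{sec:background}. Every countable set is polar.

\begin{theorem}\label{thm:main}
Let $p\ge2$ be an integer, let $\{a_n\}$ be a sequence, not identically zero, with $\limsup|a_n|^{1/p^n}\le1$, and let $E$ be a closed polar subset of $\mathbb{C}$ with $0\notin E$. Then there is an inner function $f$ with a zero of order at least $p$ at $0$ \textup{(}so $f$ is not a rotation\textup{)} such that $F=\sum a_nf^n$ converges locally uniformly in $\mathbb{D}$ and $F(\mathbb{D})\cap E=\emptyset$.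
\end{theorem}

Taking $p=2$ and $E=\{1\}$ we obtain an inner function $f$ with $f(0)=f'(0)=0$ for which $\sum_{n\ge1}f^n$ is analytic in $\mathbb{D}$ and never equals $1$, and another one for $\sum_{n\ge1}f^n/n$. This answers the Question in the negative. The growth condition says exactly that the series $\sum a_nz^{p^n}$, which corresponds to $f(z)=z^p$, has radius of convergence at least $1$; and $0$ can never be omitted, because $F(0)=0$. The failure is not caused by the vanishing of $f'(0)$.

\begin{theorem}\label{thm:deriv}
Let $\{a_n\}$ be a sequence, not identically zero, with $\limsup|a_n|^{1/n}<\infty$, and let $E$ be a closed polar subset of $\mathbb{C}$ with $0\notin E$. Then there is an inner function $f$ with $f(0)=0$ and $0<f'(0)<1$ such that $F=\sum a_nf^n$ converges locally uniformly in $\mathbb{D}$ and $F(\mathbb{D})\cap E=\emptyset$.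
\end{theorem}

In the opposite direction, the guess above is right up to a polar set when the coefficients are not square summable. An analytic function $F$ in $\mathbb{D}$ has \emph{bounded characteristic} if $\log^+|F|$ has a harmonic majorant in $\mathbb{D}$.

\begin{theorem}\label{thm:converse}
Let $f$ be an inner function with $f(0)=0$ that is not a rotation, and let $F=\sum a_nf^n$ converge locally uniformly in $\mathbb{D}$. If $F$ has bounded characteristic, then $\sum|a_n|^2<\infty$. Consequently, if $\sum|a_n|^2=\infty$, then the omitted set $\mathbb{C}\setminus F(\mathbb{D})$ is closed, is polar, and does not contain $0$.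
\end{theorem}

The two bounded examples above, $f(z)=z$ and $f(z)=z/2$, have $\sum|a_n|^2=\infty$, so here too $f$ must be inner and not a rotation. To combine the theorems, say that $f$ is \emph{admissible} for $\{a_n\}$ if $f$ is inner, $f(0)=0$, $f$ is not a rotation, and $\sum a_nf^n$ converges locally uniformly in $\mathbb{D}$.

\begin{corollary}\label{cor:class}
\textup{(a)} A sequence $\{a_n\}$ has an admissible $f$ if and only if $\log^+|a_n|=O(Q^n)$ for some $Q$. For every such sequence that is not identically zero, and every closed polar set $E$ with $0\notin E$, there is an admissible $f$ for which $F$ omits $E$.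

\textup{(b)} If moreover $\sum|a_n|^2=\infty$, then for a set $E\subset\mathbb{C}$ there is an admissible $f$ with $F(\mathbb{D})\cap E=\emptyset$ if and only if $\overline{E}$ is polar and $0\notin\overline{E}$.
\end{corollary}

When $\sum|a_n|^2<\infty=\sum|a_n|$, the ``if'' part of (b) still holds by (a); we do not settle the ``only if'' part in that range.

The construction starts from the factorization $F=T_f\circ f$, where $T_f=\sum a_nf^{n-1}$. The function $F$ omits $E$ as soon as $f$ omits $T_f^{-1}(E)$. For a \emph{given} analytic function $T$, the universal covering of $\mathbb{D}\setminus T^{-1}(E)$ omits $T^{-1}(E)$, and it is inner because the removed set is polar. But $T_f$ depends on $f$, so the problem is circular, and we close the circle with a fixed point theorem. Section~\ref{sec:two} does this by hand for a sum of two terms. After the background in Section~\ref{sec:background}, Sections~\ref{sec:cover} and~\ref{sec:fixed} prove Theorems~\ref{thm:main} and~\ref{thm:deriv}, Section~\ref{sec:converse} proves Theorem~\ref{thm:converse}, and Section~\ref{sec:class} proves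 Corollary~\ref{cor:class}.

\section{A sum of two terms}\label{sec:two}

We first write down inner functions that omit one point. For $0<c<1$ let
\[
\sigma_c(z)=\exp\Bigl(-\frac{1+z}{1-z}\log\frac1c\Bigr),\qquad
v_c(z)=\frac{c-\sigma_c(z)}{1-c\,\sigma_c(z)} .
\]
The exponent maps $\mathbb{D}$ conformally onto the left half-plane, and the exponential is a covering of the left half-plane onto $\mathbb{D}\setminus\{0\}$. The automorphism $w\mapsto(c-w)/(1-cw)$ of $\mathbb{D}$ exchanges $0$ and $c$, and $\sigma_c(0)=c$. Hence $v_c$ is a universal covering of $\mathbb{D}\setminus\{c\}$ with $v_c(0)=0$. It is inner, since $(1+\xi)/(1-\xi)$ is purely imaginary for $\xi\in\partial\mathbb{D}\setminus\{1\}$. The automorphism has derivative $-1/(1-c^2)$ at $w=c$, and $\sigma_c'(0)=-2c\log(1/c)$, so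
\begin{equation}\label{eq:ell}
v_c'(0)=\ell(c),\qquad\text{where }\ \ell(r)=\frac{2r\log(1/r)}{1-r^2}.
\end{equation}
With $r=e^{-x}$ we have $\ell(r)=x/\sinh x$. Thus $\ell$ increases on $(0,1)$, takes values in $(0,1)$, and tends to $0$ as $r\to0$.

A sum of one term, say $F=3f$, omits the value $1$ when $f=v_{1/3}$. With two terms the circularity appears.

\begin{example}\label{ex:two}
There is $c\in[\frac14,\frac12]$ such that $F=3f+f^2$ omits the value $1$ when $f=v_c$.

Write $F=T_f\circ f$ with $T_f(w)=3w+f(w)$. On a circle $|w|=\rho$ with $\frac23<\rho<1$ we have $|f(w)-1|\le2<|3w|$, so by Rouch\'e's theorem $T_f-1$ has exactly one zero in $\mathbb{D}$, whatever the self-map $f$ of $\mathbb{D}$ is. The function $f=v_c$ omits exactly one point, namely $c$. So $F$ omits $1$ if and only if the two points agree, that is, if and only if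
\[
h(c):=3c+v_c(c)-1=0 .
\]
By the formula for $v_c$, the function $h$ is real and continuous on $(0,1)$. The Schwarz lemma gives $|v_c(c)|\le c$, so $h(\frac14)\le\frac34+\frac14-1=0$ and $h(\frac12)\ge\frac32-\frac12-1=0$. The intermediate value theorem provides $c$.
\end{example}

The value $1$ is not out of reach for size reasons: for $f(z)=z^2$ the sum $3z^2+z^4$ takes it on $(0,1)$. In general $T_f^{-1}(E)$ is not a single point, so the unknown is no longer a number $c$ but the function $f$ itself, and there is no formula for the covering. Three things have to be supplied: the covering depends continuously on the data (Lemma~\ref{lem:cont}); it is inner (Lemma~\ref{lem:inner}); and there is a compact convex class of candidates $g$ that the construction preserves and on which the infinite series $T_g$ converges uniformly (Section~\ref{sec:fixed}).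

\section{Background}\label{sec:background}

\subsection*{Spaces and boundary values}
$H(\mathbb{D})$ is the space of analytic functions on $\mathbb{D}$ with locally uniform convergence. It is a metrizable locally convex space, and by Montel's theorem every closed, uniformly bounded subset is compact. The Schauder--Tychonoff theorem says that a continuous self-map of a nonempty compact convex subset of a Hausdorff locally convex space has a fixed point.

For $z\in\mathbb{D}$ let $dP_z(\xi)=\frac{1-|z|^2}{|\xi-z|^2}\,dm(\xi)$ be the Poisson measure; $P_0=m$. By Fatou's theorem, a bounded harmonic function $h$ in $\mathbb{D}$ has radial limits $h^*$ almost everywhere and $h(z)=\int h^*\,dP_z$; conversely, the Poisson integral of a bounded function on the circle has that function as radial limit almost everywhere. An upper semicontinuous function with values in $[-\infty,\infty)$ is \emph{subharmonic} if at each point it is at most its mean over all small circles around the point; the inequality then holds for every closed disk in the domain.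

\subsection*{Polar sets}
For a Borel probability measure $\mu$ with compact support in $\mathbb{C}$, the potential and the energy are
\[
U_\mu(w)=\int\log|w-t|\,d\mu(t),\qquad I(\mu)=\int U_\mu\,d\mu .
\]
The potential is subharmonic in $\mathbb{C}$, harmonic off the support of $\mu$, and $U_\mu(w)=\log|w|+o(1)$ as $w\to\infty$. A set $E\subset\mathbb{C}$ is \emph{polar} if $I(\mu)=-\infty$ for every probability measure $\mu$ whose support is a compact subset of $E$; this is the same as having logarithmic capacity zero. From the definition: a point is polar; a subset of a polar set is polar; a non-polar set contains a compact non-polar set; and a segment is not polar, since normalized length on it has finite energy. We use five facts from \cite{Ransford}.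
\begin{itemize}
\item[(P1)] A countable union of Borel polar sets is polar.
\item[(P2)] If $D$ is a domain and $K$ is a closed polar set, then $D\setminus K$ is connected \cite[Thm~3.6.3]{Ransford}.
\item[(P3)] (Evans) A nonempty compact polar set $K$ carries a probability measure $\nu$ with $U_\nu=-\infty$ on $K$ \cite[\S5.5]{Ransford}.
\item[(P4)] (Frostman) A compact non-polar set $K$ carries a probability measure $\mu$, its equilibrium measure, with $U_\mu\ge I(\mu)>-\infty$ on $\mathbb{C}$ \cite[Thm~3.3.4]{Ransford}.
\item[(P5)] The image of a compact polar set under a map that does not increase distances is polar \cite[Thm~5.3.1]{Ransford}.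
\end{itemize}

\subsection*{Universal coverings}
Let $W\subset\mathbb{D}$ be a domain with $0\in W$. By the uniformization theorem there is a unique analytic covering map $u_W\colon\mathbb{D}\to W$ with $u_W(0)=0$ and $u_W'(0)>0$. Every analytic $h\colon\mathbb{D}\to W$ with $h(0)=0$ lifts: $h=u_W\circ\theta$ with $\theta\colon\mathbb{D}\to\mathbb{D}$ analytic and $\theta(0)=0$. The Schwarz lemma applied to $\theta$ gives the extremal property
\begin{equation}\label{eq:extremal}
|h'(0)|\le u_W'(0),\qquad\text{and } h'(0)=u_W'(0)\text{ only if } h=u_W .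
\end{equation}
For $W=\mathbb{D}\setminus\{z_1\}$ with $z_1=\omega|z_1|\ne0$, $|\omega|=1$, the map $z\mapsto\omega\,v_{|z_1|}(\bar\omega z)$ is the normalized covering, so $u_W'(0)=\ell(|z_1|)$ by \eqref{eq:ell}.

\subsection*{Decay of iterates}
The next estimate is uniform over all maps with a given bound on the derivative at the origin.

\begin{lemma}\label{lem:decay}
Let $0\le l<1$, $q=\frac{1+l}2$, and let $g\in H(\mathbb{D})$ satisfy $|g|\le1$, $g(0)=0$, $|g'(0)|\le l$. Then for $w\in\mathbb{D}$ and $j\ge0$,
\[
|g(w)|\le|w|\,\frac{|w|+l}{1+l|w|},\qquad |g^j(w)|\le q^j\frac{|w|}{1-|w|}.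
\]
\end{lemma}

\begin{proof}
The function $h(w)=g(w)/w$ satisfies $|h|\le1$ and $|h(0)|\le l$. The Schwarz--Pick lemma gives $|h(w)|\le\frac{|w|+|h(0)|}{1+|h(0)||w|}$, and the right side increases with $|h(0)|$. This is the first bound, $|g(w)|\le\psi(|w|)$ with $\psi(t)=\frac{t(t+l)}{1+lt}$. Let $V(t)=t/(1-t)$, which increases on $[0,1)$. Since $1-\psi(t)=\frac{1-t^2}{1+lt}$,
\[
V(\psi(t))=\frac{t(t+l)}{1-t^2}=V(t)\Bigl(1-\frac{1-l}{1+t}\Bigr)\le qV(t).
\]
Hence $V(|g(w)|)\le qV(|w|)$, and by iteration $|g^j(w)|\le V(|g^j(w)|)\le q^jV(|w|)$.
\end{proof}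

If $f(0)=0$ and $f$ is not a rotation, then $|f'(0)|<1$, so the lemma shows that \eqref{eq:F} converges for every bounded sequence. The sequences $a_n=1$ and $a_n=1/n$ therefore fall under the Question for every $f$.

\section{Coverings of the complement of a polar preimage}\label{sec:cover}

Fix a closed polar set $E_0\subset\mathbb{C}$ with $0\notin E_0$. For a nonconstant $\tau\in H(\mathbb{D})$ with $\tau(0)=0$ put
\[
W_\tau=\{w\in\mathbb{D}:\tau(w)\notin E_0\}.
\]
This is an open set containing $0$. To speak of its universal covering we need it to be connected.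

\begin{lemma}\label{lem:domain}
The set $\tau^{-1}(E_0)=\mathbb{D}\setminus W_\tau$ is polar, and $W_\tau$ is a domain.
\end{lemma}

\begin{proof}
The zeros of $\tau'$ form a countable set. The rest of $\mathbb{D}$ is a countable union of closed disks $\Delta$ such that $\tau$ is injective on a neighborhood of $\Delta$. On $\Delta\times\Delta$ the difference quotient $(\tau(z)-\tau(w))/(z-w)$ is continuous and has no zeros, so $|\tau(z)-\tau(w)|\ge\gamma|z-w|$ with $\gamma>0$. If $\mu$ is a probability measure on the compact set $\Delta\cap\tau^{-1}(E_0)$, its image $\tau_*\mu$ has compact support in $E_0$, and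
\[
-\infty=I(\tau_*\mu)=\iint\log|\tau(z)-\tau(w)|\,d\mu(z)\,d\mu(w)\ge\log\gamma+I(\mu).
\]
So $\Delta\cap\tau^{-1}(E_0)$ is polar, and $\tau^{-1}(E_0)$ is polar by (P1). For $r<1$ the set $K_r=\tau^{-1}(E_0)\cap\{|w|\le r\}$ is compact and polar, so $\{|w|<r\}\setminus K_r$ is connected by (P2). These sets contain $0$ and their union is $W_\tau$.
\end{proof}

We write $u_\tau=u_{W_\tau}$. By construction $\tau\circ u_\tau$ omits $E_0$.

\begin{lemma}[Continuity]\label{lem:cont}
If $\tau_j\to\tau$ in $H(\mathbb{D})$, where $\tau$ and all $\tau_j$ are nonconstant and vanish at $0$, then $u_{\tau_j}\to u_\tau$ in $H(\mathbb{D})$.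
\end{lemma}

\begin{proof}
Write $W_j,u_j,W,u$ for the domains and coverings of $\tau_j$ and $\tau$. The plan is to show that every subsequential limit of $\{u_j\}$ is extremal for $W$ in the sense of \eqref{eq:extremal}. The domains converge in the following two ways.

(a) \emph{A compact set $L\subset W$ lies in $W_j$ for large $j$.} The compact set $\tau(L)$ is disjoint from the closed set $E_0$, so it has positive distance from $E_0$, and $\tau_j\to\tau$ uniformly on $L$.

(b) \emph{A point $w\in\mathbb{D}\setminus W$ is a limit of points $w_j\in\mathbb{D}\setminus W_j$.} Let $e=\tau(w)\in E_0$. Since $\tau-e$ is not constant and vanishes at $w$, Hurwitz's theorem gives zeros $w_j\to w$ of $\tau_j-e$.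

Let $0<r<1$. By (a) with $L=u(\{|z|\le r\})$, the map $z\mapsto u(rz)$ sends $\mathbb{D}$ into $W_j$ for large $j$, so $r\,u'(0)\le u_j'(0)$ by \eqref{eq:extremal}. Hence $\liminf u_j'(0)\ge u'(0)$.

The family $\{u_j\}$ is normal. Let $v$ be the limit of a subsequence. Then $v(0)=0$ and $v'(0)\ge u'(0)>0$, so $v$ is nonconstant and $v(\mathbb{D})\subset\mathbb{D}$. Let $w\in\mathbb{D}\setminus W$ and take $w_j$ from (b). The functions $u_j-w_j$ have no zeros and converge along the subsequence to the nonconstant function $v-w$, which therefore has no zeros, again by Hurwitz's theorem. So $v(\mathbb{D})\subset W$. Now \eqref{eq:extremal} gives $v'(0)\le u'(0)$, hence $v'(0)=u'(0)$ and $v=u$. Every subsequential limit equals $u$, so $u_j\to u$.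
\end{proof}

\begin{lemma}[Innerness]\label{lem:inner}
The covering $u_\tau$ is an inner function.
\end{lemma}

\begin{proof}
Write $u=u_\tau$ and $W=W_\tau$. Since $u$ is bounded, $u^*(\xi)$ exists for almost every $\xi$. A radial limit of modulus less than $1$ lies either in $W$ or in $\mathbb{D}\setminus W$. The first case is excluded by topology and the second, up to a null set, by potential theory.

Suppose $u^*(\xi)=w\in W$, and let $N$ be an evenly covered neighborhood of $w$. For some $t_0<1$ the connected set $\{t\xi:t_0\le t<1\}$ lies in $u^{-1}(N)$, hence in one sheet $\tilde N$, which $u$ maps homeomorphically onto $N$. Then $t\xi=(u|_{\tilde N})^{-1}(u(t\xi))\to(u|_{\tilde N})^{-1}(w)\in\mathbb{D}$ as $t\to1$, although $t\xi\to\xi\in\partial\mathbb{D}$.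

The set $\mathbb{D}\setminus W$ is the union of the compact polar sets $K_r$, $r=1-1/j$, from the proof of Lemma~\ref{lem:domain}. Let $K$ be one of them, nonempty, and let $\nu$ be the measure from (P3). Then $U_\nu\le\log2$ on $\overline{\mathbb{D}}$, and $U_\nu(0)>-\infty$ because $0\notin K$. The sub-mean inequality for $\log|u-t|$, integrated against $d\nu(t)$, gives $U_\nu(0)\le\int U_\nu(u(r\xi))\,dm(\xi)$ for $r<1$. By Fatou's lemma for functions bounded above and the upper semicontinuity of $U_\nu$,
\[
-\infty<U_\nu(0)\le\limsup_{r\to1}\int U_\nu(u(r\xi))\,dm(\xi)\le\int U_\nu(u^*(\xi))\,dm(\xi).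
\]
Since $U_\nu=-\infty$ on $K$, the set $\{\xi:u^*(\xi)\in K\}$ has measure zero. Hence $|u^*|=1$ almost everywhere.
\end{proof}

\begin{remark}\label{rem:hyp}
For $E_0=\{1\}$, which is all that the Question requires, no capacity theory is needed. The set $\tau^{-1}(1)$ is discrete in $\mathbb{D}$, so its complement is connected, and the last step can be run with a single point $K=\{b\}$ and the unit mass at $b$, whose potential is $\log|w-b|$. In general, closedness of $E_0$ makes $W_\tau$ open and gives step (a) of Lemma~\ref{lem:cont}, while polarity enters through (P2) and (P3). Polarity cannot be avoided: by Lemma~\ref{lem:omit} below, a map that omits a non-polar subset of $\mathbb{D}$ is never inner.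
\end{remark}

\section{The fixed point}\label{sec:fixed}

Let $\{a_n\}$ be a sequence that is not identically zero and let $k_0=\min\{n:a_n\ne0\}\ge1$. For an analytic self-map $g$ of $\mathbb{D}$ with $g(0)=0$ consider the series
\[
T_g=\sum_{n\ge k_0}a_n\,g^{\,n-k_0}=a_{k_0}z+a_{k_0+1}g+a_{k_0+2}g^2+\cdots .
\]
We shift by $k_0$ so that the series begins with a nonzero linear term that does not depend on $g$; this will keep $T_g$ nonconstant.

The natural map is $g\mapsto u_{T_g}$, and the natural class is that of all self-maps fixing $0$. But this class contains the identity, for which $T_g$ diverges when $a_n=1$. We need a smaller class whose members contract uniformly, and we must make sure that the map stays in it. Two devices achieve this. One is to replace the covering by its $p$-th power, which has a zero of order $p$. The other is to force a puncture near $0$, which makes the derivative of the covering small by \eqref{eq:ell}. The common part of the two arguments is the following.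

\begin{proposition}\label{prop:fixed}
Let $p\ge1$ be an integer, let $E_0$ be a closed polar set with $0\notin E_0$, and let $\mathcal{K}$ be a nonempty compact convex subset of $H(\mathbb{D})$ whose members satisfy $|g|\le1$ and $g(0)=0$. Assume:
\begin{itemize}
\item[(i)] for each $\rho<1$ there are numbers $b_n$ with $\sum b_n<\infty$ and $|a_ng^{\,n-k_0}(z)|\le b_n$ for all $g\in\mathcal{K}$, $|z|\le\rho$, $n\ge k_0$;
\item[(ii)] $T_g$ is nonconstant for each $g\in\mathcal{K}$;
\item[(iii)] $\Phi(g):=[u_{\tau_g}]^p\in\mathcal{K}$ for each $g\in\mathcal{K}$, where $\tau_g(w)=T_g(w^p)$ and the covering is formed with $E_0$.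
\end{itemize}
Then $\Phi$ has a fixed point $f\in\mathcal{K}$. It is inner, and $F=\sum a_nf^n$ converges locally uniformly in $\mathbb{D}$ and omits $E_0$.
\end{proposition}

\begin{proof}
By the Schwarz lemma each $g\in\mathcal{K}$ maps each disk $D_\rho=\{|z|\le\rho\}$ into itself. By (i) and (ii), $\tau_g$ is analytic, nonconstant, and vanishes at $0$, so $\Phi$ is defined.

Let $g_j\to g$ in $\mathcal{K}$. For $z\in D_\rho$,
\[
|g_j^{n+1}(z)-g^{n+1}(z)|\le\sup_{D_\rho}|g_j-g|+|g(g_j^n(z))-g(g^n(z))| ,
\]
so induction on $n$ and the uniform continuity of $g$ on $D_\rho$ give $g_j^n\to g^n$ uniformly on $D_\rho$. By (i) the tails of the series are small uniformly in $j$, hence $T_{g_j}\to T_g$ and $\tau_{g_j}\to\tau_g$ in $H(\mathbb{D})$. Lemma~\ref{lem:cont} gives $\Phi(g_j)\to\Phi(g)$. Since $H(\mathbb{D})$ is metrizable, $\Phi\colon\mathcal{K}\to\mathcal{K}$ is continuous, and the Schauder--Tychonoff theorem gives $f=\Phi(f)=[u]^p$ with $u=u_{\tau_f}$. By Lemma~\ref{lem:inner}, $u$ is inner, hence so is $f$.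

For $z\in\mathbb{D}$ we have $u(z)\in W_{\tau_f}$, which means $T_f(f(z))=T_f([u(z)]^p)=\tau_f(u(z))\notin E_0$. So $T_f\circ f$ omits $E_0$. Finally
\[
F=\sum_{n\ge k_0}a_nf^n=T_f\circ f^{k_0}=(T_f\circ f)\circ f^{k_0-1},
\]
with uniform convergence on $D_\rho$ because $f^{k_0}(D_\rho)\subset D_\rho$. Hence $F$ omits $E_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $E_0=E$ and
\[
\mathcal{K}=\{g\in H(\mathbb{D}):|g|\le1,\ g\text{ vanishes to order at least } p\text{ at }0\},
\]
which is nonempty, convex, closed and uniformly bounded. For $g\in\mathcal{K}$ the maximum principle applied to $g(z)/z^p$ gives $|g(z)|\le|z|^p$, hence $|g^n(z)|\le|z|^{p^n}$.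

(i) Given $\rho\in(0,1)$, let $\eta=\frac12p^{-k_0}\log\frac1\rho$. Since $\limsup|a_n|^{1/p^n}\le1<e^{\eta}$, there is $C$ with $|a_n|\le Ce^{\eta p^n}$ for all $n$. For $|z|\le\rho$,
\[
|a_ng^{\,n-k_0}(z)|\le C\exp\Bigl(\eta p^n-p^{\,n-k_0}\log\frac1\rho\Bigr)=C\exp\Bigl(-\frac12p^{\,n-k_0}\log\frac1\rho\Bigr),
\]
which is summable in $n$.

(ii) Since $p\ge2$, we have $(g^k)'(0)=0$ for $k\ge1$, so $T_g'(0)=a_{k_0}\ne0$.

(iii) The function $u_{\tau_g}$ is bounded by $1$ and vanishes at $0$, so its $p$-th power is in $\mathcal{K}$.

Proposition~\ref{prop:fixed} gives an inner $f\in\mathcal{K}$ with the required properties.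
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:deriv}]
Now $p=1$, so $\Phi(g)=u_{T_g}$, and the issue is (iii). We add to $E$ a small value $c_0$ that every $T_g$ takes near the origin, as in the Rouch\'e step of Example~\ref{ex:two}.

Choose $A>0$ and $M\ge1$ with $|a_n|\le AM^n$. Since $\ell(r)\to0$ as $r\to0$, we can fix $r\in(0,1)$ such that $s=r+\ell(r)$ satisfies
\begin{equation}\label{eq:choice}
Ms\le\tfrac12,\qquad 2AM^{k_0+1}s<\tfrac12|a_{k_0}| .
\end{equation}
Fix $c_0$ with $0<|c_0|<\frac12r|a_{k_0}|$, and let $E_0=E\cup\{c_0\}$, which is closed, polar by (P1), and does not contain $0$. Put $l=\ell(r)<1$ and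
\[
\mathcal{K}=\{g\in H(\mathbb{D}):|g|\le1,\ g(0)=0,\ |g'(0)|\le l\},
\]
again nonempty, convex and compact. For $g\in\mathcal{K}$ and $|w|\le r$, Lemma~\ref{lem:decay} gives $|g(w)|\le(|w|+l)|w|\le s|w|$. As $s<1$, it follows that
\begin{equation}\label{eq:small}
|g^k(w)|\le rs^k\qquad(|w|\le r,\ k\ge0).
\end{equation}

(i) Given $\rho<1$, choose $N$ with $q^N\rho/(1-\rho)\le r$, where $q=\frac{1+l}2$. By Lemma~\ref{lem:decay}, $|g^N(z)|\le r$ for $|z|\le\rho$ and all $g\in\mathcal{K}$, so \eqref{eq:small} gives $|a_ng^{\,n-k_0}(z)|\le AM^nrs^{\,n-k_0-N}$ for $n\ge k_0+N$. This is summable because $Ms\le\frac12$. The finitely many earlier terms are bounded by $|a_n|$.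

(ii) On $|z|=r$, by \eqref{eq:small} and \eqref{eq:choice},
\[
|T_g(z)-c_0-a_{k_0}z|\le|c_0|+AM^{k_0}r\sum_{k\ge1}(Ms)^k\le|c_0|+2AM^{k_0+1}rs<r|a_{k_0}|=|a_{k_0}z| .
\]
By Rouch\'e's theorem $T_g-c_0$ has a zero $z_1$ with $|z_1|<r$. Since $T_g(0)=0\ne c_0$, we have $z_1\ne0$ and $T_g$ is nonconstant.

(iii) Since $T_g(z_1)=c_0\in E_0$, the covering $u_{T_g}$ maps $\mathbb{D}$ into $\mathbb{D}\setminus\{z_1\}$ and fixes $0$. By \eqref{eq:extremal} for the punctured disk and the monotonicity of $\ell$,
\[
0<u_{T_g}'(0)\le\ell(|z_1|)\le\ell(r)=l .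
\]
So $\Phi(g)\in\mathcal{K}$.

The fixed point $f=u_{T_f}$ from Proposition~\ref{prop:fixed} is inner, has $0<f'(0)\le l<1$, and $F$ omits $E_0\supset E$.
\end{proof}

\section{Bounded characteristic forces square summability}\label{sec:converse}

Recall the textbook facts: an analytic function $S$ in $\mathbb{D}$ has bounded characteristic if and only if $\sup_{r<1}\int\log^+|S(r\xi)|\,dm(\xi)<\infty$, if and only if $S=A/B$ with $A,B$ bounded analytic and $B$ without zeros; such an $S$ has finite radial limits $S^*$ almost everywhere, and a bounded analytic $B\not\equiv0$ has $B^*\ne0$ almost everywhere.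

The difficulty in Theorem~\ref{thm:converse} is that the hypothesis gives no integrability of $F^*$, only finiteness, and that the series converges only inside the disk. The remedy is to split $F$ into a finite head and a tail,
\begin{equation}\label{eq:split}
F=H_k+S_k\circ f^k,\qquad H_k=\sum_{n<k}a_nf^n,\qquad S_k=\sum_{n\ge k}a_nf^{\,n-k},
\end{equation}
and to cancel the tail by comparing two boundary points with the same image under $f^k$. For $f(z)=z^2$ the tail is a function of $z^{2^k}$, so if $\omega$ is a root of unity of order dividing $2^k$, then $F^*(\xi)-F^*(\omega\xi)=H_k(\xi)-H_k(\omega\xi)$. Choose $\xi$ and $\omega$ uniformly at random. The left side is a difference of two copies of the fixed finite random variable $F^*$, so it is below a large constant with probability close to $1$, uniformly in $k$. The right side is a finite sum which, by second and fourth moment bounds, has size comparable to $(\sum_{n<k}|a_n|^2)^{1/2}$ with probability bounded below. Hence these partial sums are bounded. For general $f$ we need the moment bounds (Section~\ref{sub:moments}), the splitting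 \eqref{eq:split} in $\mathbb{D}$ and on the circle (Sections~\ref{sub:comp} and~\ref{sub:tail}), and a substitute for the random root of unity (Section~\ref{sub:couple}).

\subsection{Composition with an inner function}\label{sub:comp}

For an inner function $g$ we regard $g^*$ as a Borel map of $\partial\mathbb{D}$ into itself, by setting $g^*=1$ on the exceptional null set.

\begin{lemma}\label{lem:comp}
Let $g$ be an inner function with $g(0)=0$, and let $S\in H(\mathbb{D})$.
\begin{itemize}
\item[(a)] The map $g^*$ preserves $m$.
\item[(b)] If $S$ is bounded, then $(S\circ g)^*=S^*\circ g^*$ almost everywhere.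
\item[(c)] If $S\circ g$ has bounded characteristic, then so has $S$, and $(S\circ g)^*=S^*\circ g^*$ almost everywhere.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $j\ge1$ we have $\int[g^*]^j\,dm=[g(0)]^j=0$, and conjugation gives the same for $j\le-1$. So $g^*_*m$ and $m$ have the same Fourier coefficients.

(b) Let $S_r(w)=S(rw)$, which is continuous on $\overline{\mathbb{D}}$. The bounded function $S_r\circ g$ has radial limits $S_r\circ g^*$, so $S_r(g(z))=\int S_r\circ g^*\,dP_z$. As $r\to1$, $S_r\to S^*$ in $L^2(m)$ by dominated convergence, hence $S_r\circ g^*\to S^*\circ g^*$ in $L^2(m)$ by (a). Since $P_z$ has bounded density, $S\circ g$ is the Poisson integral of $S^*\circ g^*$, and Fatou's theorem gives the claim.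

(c) Let $v=\log^+|S|$ and let $h\ge0$ be a harmonic majorant of $v\circ g$. Fix $r<1$ and let $V_r$ be the continuous function on $|w|\le r$ that is harmonic inside and equals $v$ on $|w|=r$; thus $V_r(0)=\int\log^+|S(r\xi)|\,dm(\xi)$. We show $V_r(0)\le h(0)$ by comparing $V_r\circ g$ with $h$ on $\Omega=\{z\in\mathbb{D}:|g(z)|<r\}$. Define $\sigma=(V_r\circ g-h)^+$ on $\Omega$ and $\sigma=0$ on $\mathbb{D}\setminus\Omega$. Then $0\le\sigma\le\max V_r$. On $\Omega$ the function $\sigma$ is the maximum of two harmonic functions. At a point $\zeta\in\partial\Omega\cap\mathbb{D}$ we have $|g(\zeta)|=r$ and $V_r(g(\zeta))=v(g(\zeta))\le h(\zeta)$, so $\sigma$ is continuous at $\zeta$ with value $0$. At every point off $\Omega$ the sub-mean inequality holds because $\sigma\ge0$. So $\sigma$ is subharmonic in $\mathbb{D}$. Since $g$ is inner, for almost every $\xi$ the point $t\xi$ is outside $\Omega$ for $t$ near $1$. By dominated convergence, $\sigma(0)\le\lim_{t\to1}\int\sigma(t\xi)\,dm(\xi)=0$, and since $g(0)=0$ this says $V_r(0)\le h(0)$. The bound does not depend on $r$, so $S$ has bounded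 characteristic.

Write $S=A/B$ as above. By (a), $B^*\circ g^*\ne0$ almost everywhere, and (b) applied to $A$ and $B$ gives $(S\circ g)^*=(A^*\circ g^*)/(B^*\circ g^*)=S^*\circ g^*$.
\end{proof}

Parts (a) and (b) show by induction that the iterates of an inner function fixing $0$ are inner. For the rest of Section~\ref{sec:converse}, $f$ is as in Theorem~\ref{thm:converse},
\[
\lambda=f'(0),\qquad l=|\lambda|<1,\qquad q=\tfrac{1+l}2,
\]
and inside integrals over the circle we drop the star on bounded functions.

\subsection{Second and fourth moments}\label{sub:moments}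

Let $D_j(w)=f^j(w)/w$, with $D_j(0)=\lambda^j$. It is analytic with $|D_j|\le1$, and Lemma~\ref{lem:decay} gives
\begin{equation}\label{eq:Dj}
(1-|w|^2)|D_j(w)|\le(1+|w|)q^j\le2q^j .
\end{equation}
For $n\ge k\ge0$ we have $f^n=(D_{n-k}\circ f^k)\cdot f^k$ in $\mathbb{D}$. Since $|f^k|=1$ almost everywhere on the circle, $f^n\overline{f^k}$ is the boundary function of the bounded analytic function $D_{n-k}\circ f^k$. Therefore
\begin{equation}\label{eq:corr}
\int f^n\overline{f^k}\,dP_z=D_{n-k}(f^k(z)),\qquad\text{in particular}\quad\int f^n\overline{f^k}\,dm=\lambda^{n-k}.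
\end{equation}
This controls second moments with respect to every $P_z$, and that in turn controls the fourth moment. The next lemma is a case of the John--Nirenberg theorem for the Garsia norm \cite[Ch.~VI]{Garnett}; for analytic functions and exponent four it has a short direct proof.

\begin{lemma}\label{lem:four}
Let $G$ be bounded and analytic in $\mathbb{D}$ with $G(0)=0$, and suppose that
\[
\Gamma(z):=\int|G-G(z)|^2\,dP_z=\int|G|^2\,dP_z-|G(z)|^2\le K^2\qquad(z\in\mathbb{D}).
\]
Then $\int|G|^4\,dm\le24K^4$.
\end{lemma}

\begin{proof}
The two expressions for $\Gamma$ agree because $\int G\,dP_z=G(z)$. Put $a=|G|^2$ and $b=|G'|^2$. Then $\Delta a=4b$, $\Delta(a^2)=\Delta|[G]^2|^2=16ab$, $|\nabla a|=2\sqrt{ab}$, and $\Delta\Gamma=-4b$. Also $0\le\Gamma\le K^2$, and $\Gamma^*=0$ almost everywhere by Fatou's theorem. We want to correct $24K^2a-a^2$ to a subharmonic function by terms that vanish on the circle. The product $a\Gamma$ pays for the term $ab$, and $\Gamma^2$ absorbs the resulting gradient term: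
\begin{align*}
\Delta(a\Gamma)&=-4ab+4\Gamma b+2\nabla a\cdot\nabla\Gamma\le-4ab+4\Gamma b+2ab+2|\nabla\Gamma|^2,\\
\Delta(\Gamma^2)&=-8\Gamma b+2|\nabla\Gamma|^2 ,
\end{align*}
where we used $4\sqrt{ab}\,|\nabla\Gamma|\le2ab+2|\nabla\Gamma|^2$. Hence $\Delta(a\Gamma-\Gamma^2)\le-2ab+12\Gamma b$, and $\Psi=24K^2a-a^2-8(a\Gamma-\Gamma^2)$ satisfies
\[
\Delta\Psi\ge96K^2b-16ab+16ab-96\Gamma b\ge0 .
\]
So $\Psi$ is subharmonic and bounded, $\Psi(0)=8\Gamma(0)^2\ge0$, and dominated convergence gives $0\le\int\Psi^*\,dm=24K^2\int|G|^2\,dm-\int|G|^4\,dm$. Finally $\int|G|^2\,dm=\Gamma(0)\le K^2$.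
\end{proof}

\begin{lemma}\label{lem:moments}
There are $\kappa>0$ and $C<\infty$, depending only on $l$, such that every finite sum $G=\sum_{n\ge0}c_nf^n$ satisfies
\[
\int|G|^2\,dm\ge\kappa\sum|c_n|^2,\qquad\int|G|^4\,dm\le C\Bigl(\sum|c_n|^2\Bigr)^2 .
\]
\end{lemma}

\begin{proof}
The correlations in \eqref{eq:corr} are the Fourier coefficients of a Poisson kernel:
\[
\frac{1-l^2}{|1-\lambda e^{-i\theta}|^2}=\sum_{j\ge0}\lambda^je^{-ij\theta}+\sum_{j\ge1}\bar\lambda^je^{ij\theta}.
\]
Expanding both sides of the first equality below and using \eqref{eq:corr}, we get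
\[
\int|G|^2\,dm=\frac1{2\pi}\int_0^{2\pi}\Bigl|\sum c_ne^{in\theta}\Bigr|^2\frac{1-l^2}{|1-\lambda e^{-i\theta}|^2}\,d\theta\ge\frac{1-l}{1+l}\sum|c_n|^2 .
\]
So $\kappa=\frac{1-l}{1+l}$ works; this is where $l<1$, that is, the exclusion of rotations, is first needed.

For $n\ge k$ and $w=f^k(z)$ we have $f^n(z)=D_{n-k}(w)w$, so by \eqref{eq:corr} and \eqref{eq:Dj}
\[
\Bigl|\int f^n\overline{f^k}\,dP_z-f^n(z)\overline{f^k(z)}\Bigr|=|D_{n-k}(w)|(1-|w|^2)\le2q^{n-k},
\]
and the case $n<k$ is the complex conjugate. With $|c_n||c_k|\le\frac12(|c_n|^2+|c_k|^2)$ and $\sum_{j\in\mathbb{Z}}q^{|j|}=\frac{1+q}{1-q}$,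
\[
\Gamma(z)\le2\sum_{n,k}|c_n||c_k|q^{|n-k|}\le\frac{2(1+q)}{1-q}\sum|c_n|^2 .
\]
Since $G(0)=0$, Lemma~\ref{lem:four} applies, with $C=96\bigl(\frac{1+q}{1-q}\bigr)^2$.
\end{proof}

\subsection{Convergence of the tail}\label{sub:tail}

The hypothesis on $F$ gives convergence of $S_k$ only on the range of $f^k$, which, as the first half of the paper shows, may be smaller than $\mathbb{D}$. It is not much smaller. The next lemma also follows from Frostman's theorem on inner functions; we derive it from (P4).

\begin{lemma}\label{lem:omit}
If $g$ is inner, then $X=\mathbb{D}\setminus g(\mathbb{D})$ is relatively closed in $\mathbb{D}$ and polar.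
\end{lemma}

\begin{proof}
The map $g$ is open, so $X$ is relatively closed. If $X$ is not polar, let $K\subset X$ be compact and non-polar, with equilibrium measure $\mu$, and let
\[
Y(w)=\int\log\Bigl|\frac{1-\bar tw}{w-t}\Bigr|\,d\mu(t)=\int\log|1-\bar tw|\,d\mu(t)-U_\mu(w),\qquad w\in\mathbb{D}.
\]
The integrand is positive for $w,t\in\mathbb{D}$, so $Y>0$. By (P4), $Y\le\log2-I(\mu)<\infty$. Moreover $Y$ is harmonic on $\mathbb{D}\setminus K$, and $Y(w)\to0$ as $|w|\to1$ because $K$ is a compact subset of $\mathbb{D}$. Then $Y\circ g$ is a bounded harmonic function in $\mathbb{D}$ with radial limit $0$ almost everywhere, so $Y\circ g\equiv0$, contradicting $Y>0$.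
\end{proof}

\begin{lemma}\label{lem:tail}
For each $k\ge1$ the series $S_k$ converges locally uniformly in $\mathbb{D}$, and \eqref{eq:split} holds.
\end{lemma}

\begin{proof}
The open sets $f^k(\{|z|<r\})$, $r<1$, increase to $f^k(\mathbb{D})$, so a compact set $L\subset f^k(\mathbb{D})$ lies in $f^k(\{|z|\le r\})$ for some $r$. Since $\sum_{n\ge k}a_nf^{\,n-k}\circ f^k$ converges uniformly on $|z|\le r$, the series $S_k$ converges uniformly on $L$.

Let $0<\rho<\rho_1<1$ and $X=\mathbb{D}\setminus f^k(\mathbb{D})$. By Lemma~\ref{lem:omit}, $X\cap\{\rho\le|w|\le\rho_1\}$ is compact and polar. By (P5) its image under $w\mapsto|w|$ is polar, so it is not the whole segment $[\rho,\rho_1]$. Thus some circle $|w|=\rho'$ with $\rho'\ge\rho$ lies in $f^k(\mathbb{D})$. The partial sums of $S_k$ are uniformly Cauchy on this circle, hence on $|w|\le\rho$ by the maximum principle.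
\end{proof}

\subsection{Canceling the tail}\label{sub:couple}

\begin{proof}[Proof of Theorem~\ref{thm:converse}, first assertion]
Let $F$ have bounded characteristic, fix $k\ge2$, and put $\varphi=(f^k)^*$ and $\sigma_k^2=\sum_{n<k}|a_n|^2$. We bound $\sigma_k$ independently of $k$, and may assume $\sigma_k>0$. Since $H_k$ is bounded, $S_k\circ f^k=F-H_k$ has bounded characteristic. By Lemma~\ref{lem:comp}, $\varphi$ preserves $m$ and
\begin{equation}\label{eq:bdry}
F^*-H_k=S_k^*\circ\varphi\quad\text{almost everywhere.}
\end{equation}

\emph{Two points in the same fiber.} Disintegrate $m$ along $\varphi$: there are probability measures $m_\eta$ on $\partial\mathbb{D}$, depending measurably on $\eta\in\partial\mathbb{D}$, such that $m_\eta$ is concentrated on $\varphi^{-1}(\eta)$ for almost every $\eta$ and $m=\int m_\eta\,dm(\eta)$. For bounded $h$, the function $\mathsf{E}[h|\varphi](\xi)=\int h\,dm_{\varphi(\xi)}$ is the conditional expectation of $h$ given $\varphi$, that is, the orthogonal projection of $h$ onto $\mathcal{L}=\{\psi\circ\varphi:\psi\in L^2(m)\}$. Let $\Pi=\int m_\eta\times m_\eta\,dm(\eta)$,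 the law of a pair $(\xi,\xi')$ that is conditionally independent given $\varphi$. (For $f(z)=z^2$, $m_\eta$ is uniform on the $2^k$ preimages of $\eta$, and $\Pi$ is the law of the pair $(\xi,\omega\xi)$ above.) Both marginals of $\Pi$ equal $m$, we have $\varphi(\xi)=\varphi(\xi')$ for $\Pi$-almost every pair, and for bounded $h$
\begin{equation}\label{eq:cond}
\int h(\xi)\overline{h(\xi')}\,d\Pi=\int\Bigl|\int h\,dm_\eta\Bigr|^2dm(\eta)=\int|\mathsf{E}[h|\varphi]|^2\,dm .
\end{equation}
Let $D(\xi,\xi')=H_k(\xi)-H_k(\xi')$. By \eqref{eq:bdry}, $D=F^*(\xi)-F^*(\xi')$ for $\Pi$-almost every pair, so for every $M>0$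
\begin{equation}\label{eq:upper}
\Pi(|D|\ge2M)\le2\,m(|F^*|\ge M).
\end{equation}

\emph{How much of the head survives.} Taking the difference removes the part of $H_k$ that is a function of $\varphi$, and we must check that this part is not everything. Since $\varphi$ preserves $m$, the powers $[\varphi]^j$, $j\in\mathbb{Z}$, form an orthonormal basis of $\mathcal{L}$. Let $1\le n<k$. For $j\ge1$, the factorization $f^k=(D_{k-n}\circ f^n)\cdot f^n$ shows that $[\varphi]^j\overline{f^n}$ is the boundary function of $[D_{k-n}\circ f^n]^j[f^n]^{j-1}$, so its integral is the value of this function at $0$, which is $\lambda^{k-n}$ for $j=1$ and $0$ for $j\ge2$. For $j\le0$, $\int f^n\overline{[\varphi]^j}\,dm=\int f^n[f^k]^{|j|}\,dm=0$, again by evaluation at $0$. Hence $\mathsf{E}[f^n|\varphi]=\bar\lambda^{\,k-n}\varphi$, and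
\[
\mathsf{E}[H_k|\varphi]=c\varphi,\qquad c=\sum_{n<k}a_n\bar\lambda^{\,k-n}.
\]
So $R=H_k-cf^k=\sum_{n<k}a_nf^n-cf^k$ has $\mathsf{E}[R|\varphi]=0$, and $R$ is again a finite combination of iterates, with the same coefficients for $n<k$. Also $D=R(\xi)-R(\xi')$ for $\Pi$-almost every pair. By \eqref{eq:cond} the cross term in $|D|^2$ integrates to zero, and Lemma~\ref{lem:moments}, applied to $R$ and to $H_k$, gives
\[
\int|D|^2\,d\Pi=2\int|R|^2\,dm\ge2\kappa\sigma_k^2,\qquad
\int|D|^4\,d\Pi\le16\int|H_k|^4\,dm\le16C\sigma_k^4 ,
\]
where we used $|x-y|^4\le8(|x|^4+|y|^4)$.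

\emph{Conclusion.} The Paley--Zygmund inequality states that a random variable $Z\ge0$ with $0<\mathsf{E}Z^2<\infty$ satisfies $\mathsf{P}(Z\ge\frac12\mathsf{E}Z)\ge\frac14(\mathsf{E}Z)^2/\mathsf{E}Z^2$. With $Z=|D|^2$,
\[
\Pi(|D|^2\ge\kappa\sigma_k^2)\ge\frac14\cdot\frac{4\kappa^2\sigma_k^4}{16C\sigma_k^4}=\frac{\kappa^2}{16C}=:\delta ,
\]
and $\delta$ does not depend on $k$. Since $F^*$ is finite almost everywhere, there is $M$, also independent of $k$, with $2m(|F^*|\ge M)<\delta$. If $\kappa\sigma_k^2\ge4M^2$, then $\Pi(|D|\ge2M)\ge\delta$, contrary to \eqref{eq:upper}. So $\sigma_k^2<4M^2/\kappa$ for every $k$, and $\sum|a_n|^2<\infty$.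
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}, second assertion]
Let $\sum|a_n|^2=\infty$. Then $F$ does not have bounded characteristic. In particular $F$ is nonconstant, hence open, and $\mathbb{C}\setminus F(\mathbb{D})$ is closed. It does not contain $0=F(0)$. If it were not polar, it would contain a compact non-polar set $K$, with equilibrium measure $\mu$. The function $\log^+|w|-U_\mu(w)$ tends to $0$ at infinity and is bounded above on bounded sets by (P4), so $\log^+|w|\le U_\mu(w)+C'$ on $\mathbb{C}$ for some constant $C'$. Since $U_\mu$ is harmonic off $K$ and $F$ omits $K$, the function $U_\mu\circ F+C'$ would be a harmonic majorant of $\log^+|F|$, a contradiction.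
\end{proof}

\section{Which sequences occur and which sets are omitted}\label{sec:class}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
(a) Let $f$ be admissible for $\{a_n\}$. An orbit near the origin cannot shrink faster than the leading term of $f$ allows, and this limits the growth of $a_n$. Write $f(z)=\alpha z^d+\cdots$ with $\alpha\ne0$, $d\ge1$, and $|\alpha|\le1$. Let $\beta=|\alpha|/2<1$ and choose $\rho\in(0,1)$ with $|f(z)|\ge\beta|z|^d$ for $|z|\le\rho$. Take $0<|z_0|\le\rho$ and $x_n=|f^n(z_0)|$. By the Schwarz lemma the orbit stays in $|z|\le\rho$, so $x_{n+1}\ge\beta x_n^d$, and by induction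
\begin{equation}\label{eq:orbit}
x_n\ge\beta^{\,1+d+\cdots+d^{n-1}}x_0^{\,d^n}.
\end{equation}
With $Q=\max(d,2)$, both exponents are at most $Q^n$: the first is $n$ if $d=1$ and $(d^n-1)/(d-1)$ if $d\ge2$. So $x_n\ge(\beta x_0)^{Q^n}$. The terms of the convergent series $\sum a_nf^n(z_0)$ are bounded, say $|a_n|x_n\le B$, whence
\[
\log^+|a_n|\le\log^+B+Q^n\log\frac1{\beta x_0}=O(Q^n).
\]

Conversely, let $\log^+|a_n|=O(Q^n)$ and take an integer $p>\max(Q,1)$. Then $p^{-n}\log^+|a_n|\to0$, so $\limsup|a_n|^{1/p^n}\le1$. If the sequence is not identically zero, Theorem~\ref{thm:main} gives an admissible $f$ for which $F$ omits any prescribed closed polar set $E$ with $0\notin E$. For the zero sequence $f(z)=z^2$ is admissible.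

(b) If $\overline{E}$ is polar and $0\notin\overline{E}$, apply (a) to $\overline{E}$; the sequence is not identically zero because $\sum|a_n|^2=\infty$. Conversely, if $f$ is admissible and $F$ omits $E$, then by Theorem~\ref{thm:converse} the set $\mathbb{C}\setminus F(\mathbb{D})$ is closed, is polar, and does not contain $0$. It contains $E$, hence $\overline{E}$, and so $\overline{E}$ is polar and $0\notin\overline{E}$.
\end{proof}

For $d=1$, \eqref{eq:orbit} gives $|a_n|\le B\beta^{-n}/x_0$. So the condition $\limsup|a_n|^{1/n}<\infty$ in Theorem~\ref{thm:deriv} is necessary for the existence of an admissible $f$ with $f'(0)\ne0$.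

\begin{thebibliography}{9}

\bibitem{Garnett}
Garnett, \emph{Bounded Analytic Functions}.

\bibitem{Nicolau}
Artur Nicolau, \emph{Convergence of linear combinations of iterates of an inner function}, arXiv:2103.07238 (2021).

\bibitem{Ransford}
Ransford, \emph{Potential Theory in the Complex Plane}.

\end{thebibliography}
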